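# Pairs of quaternions with equal norm: a cross product that exchanges two lattices

## 1. Traceless matrices and two lattices exchanged by the commutator

On the three-dimensional space of traceless real $2\times2$ matrices the commutator is a cross product. The whole lecture rests on two lattices in this space with the following property: the commutator sends pairs from the first lattice into the second, and pairs from the second into a multiple of the first. We set this up and then say what it is for.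

**The real picture.** Write
$$X=[a,b,c]=\begin{pmatrix}c&b+a\\b-a&-c\end{pmatrix},\qquad a(X)=a,\quad \pi X=(b,c)\in\mathbb R^2,\quad |X|^2=a^2+|\pi X|^2 .$$
Put $q(X)=\det X=a^2-|\pi X|^2$. With $\bar Y=\mathrm{tr}(Y)-Y$ (so $\bar Y=-Y$ for traceless $Y$), put
$$\langle X,Y\rangle=\tfrac12\mathrm{tr}(X\bar Y)=aa'-\pi X\cdot\pi Y,\qquad X\times Y=\tfrac12(XY-YX).$$
Then $q(X+Y)=q(X)+2\langle X,Y\rangle+q(Y)$. Let $E_1=[1,0,0]$, $E_2=[0,1,0]$, $E_3=[0,0,1]$. Multiplying out, $E_1E_2=E_3$, $E_2E_3=-E_1$, $E_3E_1=E_2$, and these matrices anticommute. Hence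
$$[a,b,c]\times[a',b',c']=[-(bc'-cb'),\;ca'-ac',\;ab'-ba'],\tag{1}$$
the Euclidean cross product with the sign of its first coordinate changed. We read off three facts. First,
$$X\times Y\neq0\iff X,Y\text{ independent},\qquad X\times Y\perp_q X,Y,\qquad |\langle X\times Y,Z\rangle|=|\det(X,Y,Z)|.\tag{2}$$
Indeed $\langle X\times Y,Z\rangle=-(bc'-cb')a''-(ca'-ac')b''-(ab'-ba')c''=-\det(X,Y,Z)$. Second, $\pi(X\times Y)=a(Y)\,(c,-b)-a(X)\,(c',-b')$, so
$$|\pi(X\times Y)|\le|a(X)||\pi Y|+|a(Y)||\pi X|.\tag{3}$$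
Third, $a(X\times Y)$ is up to sign the $2\times2$ determinant of $(\pi X,\pi Y)$. So for every orthonormal basis $(\mathbf e,\mathbf f)$ of $\mathbb R^2$, with $\pi X=x_e\mathbf e+x_f\mathbf f$ and $\pi Y=y_e\mathbf e+y_f\mathbf f$,
$$|a(X\times Y)|=|x_ey_f-x_fy_e|\le|\pi X||\pi Y|.\tag{4}$$

**The arithmetic picture.** Let $B$ be an indefinite quaternion algebra over $\mathbb Q$, that is, $B\otimes\mathbb R\cong\mathrm{Mat}_{2\times2}(\mathbb R)$, and fix this identification. Its discriminant $d_B$ is the product of the primes $p$ at which $B_p=B\otimes\mathbb Q_p$ is a division algebra. "Split" means $d_B=1$, "non-split" means $d_B>1$. Conjugation, reduced trace and reduced norm become $\bar x$, $\mathrm{tr}$, $\det$ over $\mathbb R$. Let $R\subset B$ be an Eichler order of level $N$, where $V:=d_BN$ is squarefree. Concretely, $R_p=R\otimes\mathbb Z_p$ is the maximal order of $B_p$ for $p\mid d_B$. It is isomorphic to $\begin{pmatrix}\mathbb Z_p&\mathbb Z_p\\p\mathbb Z_p&\mathbb Z_p\end{pmatrix}$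 for $p\mid N$ and to $\mathrm{Mat}_2(\mathbb Z_p)$ for $p\nmid V$. In the split case we take $B=\mathrm{Mat}_{2\times2}(\mathbb Q)$ and $R=\begin{pmatrix}\mathbb Z&\mathbb Z\\N\mathbb Z&\mathbb Z\end{pmatrix}$, whose elements of determinant $1$ form $\Gamma_0(N)$.

**Definition (the lattices $R(\ell)$).** For $\ell\mid V$, the lattice $R(\ell)\subset B$ has local component $R_p^\vee$ if $p\mid\ell$, and $R_p$ otherwise. Here $R_p^\vee$ is the dual of $R_p$ under the reduced trace form. For $g\in\mathrm{SL}_2(\mathbb R)$ put $R(\ell;g)=g^{-1}R(\ell)g$. A superscript $0$ denotes the traceless part.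

In the split case $\mathrm{tr}(xy)=x_{11}y_{11}+x_{12}y_{21}+x_{21}y_{12}+x_{22}y_{22}$, so $R_p^\vee=\begin{pmatrix}\mathbb Z_p&p^{-1}\mathbb Z_p\\\mathbb Z_p&\mathbb Z_p\end{pmatrix}$ for $p\mid N$. Therefore
$$R(\ell)=\begin{pmatrix}\mathbb Z&\ell^{-1}\mathbb Z\\\frac N\ell\mathbb Z&\mathbb Z\end{pmatrix}.$$

Throughout, $M:=V/\ell$ (an integer $\ge1$) and $\kappa:=M\ell^{1/2}\ge M$. The two lattices are
$$\Lambda:=\ell^{1/2}g^{-1}R(\ell)^0g,\qquad\Lambda^\sharp:=M\,g^{-1}R(M)^0g.\tag{5}$$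
Section 3 proves that
$$2X\times Y\in\Lambda^\sharp\ (X,Y\in\Lambda),\qquad 2Y_1\times Y_2\in\kappa\Lambda\ (Y_1,Y_2\in\Lambda^\sharp),\tag{6}$$
$$q(\Lambda)\subset\mathbb Z,\qquad q(\Lambda^\sharp)\subset M\mathbb Z.\tag{7}$$

**Example.** Let $V=N=p$, $\ell=1$, $g=1$. Then $\Lambda$ consists of the matrices $\begin{pmatrix}x&y\\pz&-x\end{pmatrix}$ and $\Lambda^\sharp$ of the matrices $\begin{pmatrix}px&y\\pz&-px\end{pmatrix}$, with $x,y,z\in\mathbb Z$. The commutator of two elements of $\Lambda$ is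
$$\begin{pmatrix}p(yz'-y'z)&2(xy'-x'y)\\2p(zx'-z'x)&-p(yz'-y'z)\end{pmatrix}\in\Lambda^\sharp,$$
and on $\Lambda^\sharp$ the form $q$ takes the values $-p^2x^2-pyz\in p\mathbb Z$.

**What this is for.** We shall count lattice points in bounded bodies. Suppose a plane $\Pi$ contains many points of $\Lambda$ in a given body. Then it contains two short independent ones, $x_1,x_2$, and $2x_1\times x_2$ is a short vector of $\Lambda^\sharp$ normal to $\Pi$. By (7) its $q$-value is a multiple of $M$. So either it is not short after all, or it is isotropic ($q=0$), which happens only in the split case and is controlled by the height in the cusp. This bounds the points in a plane. The second half of (6) lets us play the same game in $\Lambda^\sharp$, which bounds the number of planes. The pair count of the next section needs both.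

## 2. The pair count

A general real matrix is written $[a,b,c]+d=\begin{pmatrix}d+c&b+a\\b-a&d-c\end{pmatrix}$, with determinant $a^2-b^2-c^2+d^2$. For $\gamma=[a,b,c]+d$ put
$$P(\gamma)=a^2+b^2+c^2+d^2,\quad\tau(\gamma)=\det\gamma,\quad\diamondsuit(\gamma)=P^2-\tau^2=4(a^2+d^2)(b^2+c^2).$$
The last equality follows from
$$P-\tau=2(b^2+c^2),\qquad P+\tau=2(a^2+d^2).\tag{8}$$
For instance $\gamma=\mathrm{diag}(x,y)$ has $P=\frac12(x^2+y^2)$, $\tau=xy$ and $\diamondsuit=\frac14(x^2-y^2)^2$.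

**Definition (regions).** Let $L>0$, $\delta\in(0,1]$. Then $\Omega(\delta,L)$ is the set of $\gamma$ with $P\le L^2$, $b^2+c^2\le\delta L^2$, and $\Psi(\delta,L)$ is the set with $P\le L^2$, $a^2+d^2\le\delta L^2$. A star removes $0$.

For small $\delta$, $\Omega$ is a neighborhood of the matrices $[a,0,0]+d$, the multiples of rotations, and $\Psi$ is a neighborhood of the symmetric traceless matrices $[0,b,c]$. For $\delta=1$ both are the full ball $P\le L^2$.

**Definition (height).** In the split case $H(z)=\max_{\gamma\in A_0(N)}\mathrm{Im}(\gamma z)$ for $z\in\mathbb H$, where $A_0(N)<\mathrm{GL}_2(\mathbb Q)^+$ is generated by $\Gamma_0(N)$ and all Atkin–Lehner operators; $H(g):=H(gi)$ for $g\in\mathrm{SL}_2(\mathbb R)$. The Atkin–Lehner matrices are the integral matrices $\begin{pmatrix}Qa&b\\Nc&Qd\end{pmatrix}$ of determinant $Q$, for $Q\mid N$.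

For $N=p$ the matrix $\begin{pmatrix}0&-1\\p&0\end{pmatrix}$ maps $iy$ to $i/(py)$, so $H(i/p^2)=H(ip)$, and this equals $p$ by the proof of Theorem 2(iv) below: points near the cusp $0$ are also high.

**Definition ($\prec$).** $A\prec Y$ means that for every $\epsilon>0$, $|A|\le C_\epsilon(d_BN(1+L))^\epsilon Y$ with $C_\epsilon$ depending only on $\epsilon$. The symbol $\ll$ has absolute implied constants unless subscripts say otherwise.

The question is how many pairs of lattice elements share their determinant and nearly share $\diamondsuit$. The problem, taken from Raphael S. Steiner, "Theta functions, fourth moments of eigenforms, and the sup-norm problem III", arXiv:2311.16255 (2023), is to prove or disprove a specific bound. The bound is true.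

**Theorem 1.** Let $g\in\mathrm{SL}_2(\mathbb R)$, $\ell\mid d_BN$, $\delta\in(0,1]$, $L>0$ and $\heartsuit>0$. Then
$$\sum_{\substack{\gamma_1,\gamma_2\in R(\ell;g)\\\gamma_1,\gamma_2\in\Omega^\star(\delta,L)\cup\Psi^\star(\delta,L)\\\det\gamma_1=\det\gamma_2\\|\diamondsuit(\gamma_1)-\diamondsuit(\gamma_2)|\le\heartsuit L^4}}1\prec\ell L^2\Bigl(1+\frac{\ell^2}{d_BN}\delta^{\frac12}L^2+\frac{\ell^4}{(d_BN)^2}\min\{\heartsuit,\delta\}L^4+\ell H(g)^2+\ell^{\frac32}H(g)^2\delta^{\frac14}L+\ell^2H(g)^2\delta^{\frac12}L^2\Bigr),\tag{9}$$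
where the terms involving $H(g)$ are omitted if $B$ is non-split.

**Theorem 2.** (i) The term $\ell^{3/2}H(g)^2\delta^{1/4}L$ may be omitted. (ii) If $\Omega^\star(\delta,L)\cup\Psi^\star(\delta,L)$ is replaced by $\Omega^\star(\delta,L)$, then $\frac{\ell^2}{d_BN}\delta^{1/2}L^2$ may be replaced by $\frac{\ell^2}{d_BN}\delta L^2$. (iii) For fixed $R,\ell,g$ and $\delta=1$ the left side is $\gg_{R,\ell,g}L^4+\min\{\heartsuit,1\}L^6$ for $L\ge L_0(R,\ell,g)$. (iv) If $B$ is split, $\ell=1$, $\delta=1$, $\heartsuit\ge1$, $L\ge4$, $H\ge1$, $g=\mathrm{diag}(H^{1/2},H^{-1/2})$, then $H(g)=H$ and the left side is $\gg H^2L^4$.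

Part (i) follows at once from Theorem 1, since $\ell^{3/2}\delta^{1/4}L$ is the geometric mean of $\ell$ and $\ell^2\delta^{1/2}L^2$. Our argument never meets that term anyway.

**A count by hand.** Take $R=\mathrm{Mat}_2(\mathbb Z)$ ($V=1$), $g=1$, $\delta=1$, $L=1$. Here $P$ is half the sum of the squares of the four entries, so we need integral matrices with entry-square sum $1$ or $2$. The $8$ matrices with one entry $\pm1$ have $\tau=0$, $P=\frac12$, $\diamondsuit=\frac14$. Among the $24$ with two entries $\pm1$, those supported in one row or one column ($16$ of them) have $\tau=0$, $P=1$, $\diamondsuit=1$. The $8$ others are diagonal or antidiagonal, four with $\tau=1$ and four with $\tau=-1$, all with $\diamondsuit=0$. For $\heartsuit<\frac34$ the pair count is $8^2+16^2+4^2+4^2=352$. For $\heartsuit\ge\frac34$ the first two groups merge and it is $24^2+32=608$. The equations group the elements into cells $(\tau,\diamondsuit)$, and the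 sum counts pairs in equal or neighboring cells.

## 3. Local arithmetic of $R(\ell)$, cusps, and the lower bounds

**Lemma 1.** Let $p\mid V$. There is $\varpi\in R_p$ with
$$\varpi^2=p,\quad\mathrm{nrd}(\varpi)=-p,\quad\varpi R_p=R_p\varpi,\quad R_p^\vee=\varpi^{-1}R_p,\quad R_p/\varpi R_p\text{ commutative}.\tag{10}$$

*Proof.* Let $p\mid N$ and $\varpi=\begin{pmatrix}0&1\\p&0\end{pmatrix}$. Then $\varpi R_p=R_p\varpi=\begin{pmatrix}p\mathbb Z_p&\mathbb Z_p\\p\mathbb Z_p&p\mathbb Z_p\end{pmatrix}$, so $\varpi^{-1}R_p=p^{-1}\varpi R_p$ is the dual computed in Section 1, and the quotient is $\mathbb F_p\times\mathbb F_p$ (diagonal entries mod $p$). Let $p\mid d_B$. Recall that $R_p=\mathcal O\oplus\mathcal O\varpi$ with $\mathcal O$ the unramified quadratic extension of $\mathbb Z_p$, $\varpi^2=p$ and $\varpi x=x^\sigma\varpi$. Elements $z\varpi$ have trace $0$, so $\mathrm{tr}((x+y\varpi)(x'+y'\varpi))=\mathrm{tr}_{\mathcal O/\mathbb Z_p}(xx'+p\,yy'^\sigma)$.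 As $\mathcal O$ is self-dual, $R_p^\vee=\mathcal O\oplus p^{-1}\mathcal O\varpi=p^{-1}\varpi R_p=\varpi^{-1}R_p$. The quotient $R_p/\varpi R_p$ is $\mathcal O/p\mathcal O=\mathbb F_{p^2}$. $\square$

From (10), for $p\mid V$:
$$\begin{aligned}&\mathbb Z_p\subset R_p\subset R_p^\vee,\quad\mathrm{tr}(R_p^\vee)\subset\mathbb Z_p,\quad\mathrm{nrd}(R_p^\vee)\subset p^{-1}\mathbb Z_p,\\&pR_p^\vee=\varpi R_p\subset R_p,\quad R_p^\vee R_p^\vee=\varpi^{-2}R_p=p^{-1}R_p,\quad[R_p,R_p]\subset\varpi R_p=pR_p^\vee.\end{aligned}\tag{11}$$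
(The trace statement holds because $1\in R_p$.) For $p\nmid V$ the order $R_p\cong\mathrm{Mat}_2(\mathbb Z_p)$ is self-dual.

**Lemma 2.** Let $f\mid V$. Then
$$\mathbb Z\subset R(f),\quad\mathrm{tr}R(f)\subset\mathbb Z,\quad\mathrm{nrd}R(f)\subset f^{-1}\mathbb Z,\quad\mathrm{tr}\bigl(R(f)R(\tfrac Vf)\bigr)\subset\mathbb Z,\quad\overline{R(f)}=R(f),\tag{12}$$
$$f[x,x']\in\tfrac Vf\,R(\tfrac Vf)^0\qquad(x,x'\in R(f)^0).\tag{13}$$

*Proof.* All statements are checked prime by prime; $V$ is squarefree. In the fourth claim of (12), for $p\mid V$ exactly one of the two factors is $R_p^\vee$ and the other is $R_p$. For (13): if $p\mid f$, then $[x,x']\in p^{-1}R_p$ by (11), so $f[x,x']\in R_p$, which is the local component of $\frac VfR(\frac Vf)$. If $p\mid\frac Vf$, then $x,x'\in R_p$ and $[x,x']\in pR_p^\vee$, again the local component. If $p\nmid V$, both sides are in $R_p$. Commutators are traceless. $\square$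

**Lemma 3 (split case).** $A_0(N)$ normalizes every $R(f)$ and acts transitively on the cusps. Every element of it is a scalar multiple of an Atkin–Lehner matrix.

*Proof.* Let $W=\begin{pmatrix}Qa&b\\Nc&Qd\end{pmatrix}$ have determinant $Q$. If $p\nmid Q$, then $W\in R_p^\times$. If $p\mid Q$, then $\varpi^{-1}W=\begin{pmatrix}Nc/p&Qd/p\\Qa&b\end{pmatrix}\in R_p$ has unit determinant $-Q/p$, so $W\in\varpi R_p^\times$. In both cases $W$ normalizes $R_p$, so $A_0(N)$ normalizes $R$. As the trace form is conjugation invariant, it normalizes $R(f)$.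

Let $G$ be the set of $W\in\mathrm{GL}_2(\mathbb Q)^+$ lying in $\mathbb Q_p^\times R_p^\times$ for $p\nmid N$ and in $\mathbb Q_p^\times R_p^\times\cup\mathbb Q_p^\times\varpi R_p^\times$ for $p\mid N$. Since $\varpi$ normalizes $R_p^\times$ and $\varpi^2=p$, $G$ is a group, and it contains $A_0(N)$. Given $W\in G$, multiply it by a positive rational so that it lies in $R_p^\times$ or $\varpi R_p^\times$ for every $p$. Let $Q$ be the product of the primes of the second kind. Then $\det W=Q$, $W\in R$, and the diagonal entries are divisible by each $p\mid Q$ because $\varpi R_p=\begin{pmatrix}p\mathbb Z_p&\mathbb Z_p\\p\mathbb Z_p&p\mathbb Z_p\end{pmatrix}$. So $W$ is an Atkin–Lehner matrix.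

For a cusp $a/c$ in lowest terms, $\gcd(c,N)$ is invariant under $\Gamma_0(N)$ and takes every divisor of $N$ as value (at $1/m$). Since $\Gamma_0(N)$ has $\sum_{m\mid N}\varphi(\gcd(m,N/m))=\#\{m\mid N\}$ cusps, it classifies them. The matrix $W$ above has $Qad-\frac NQbc=1$, so it maps $\infty$ to $a/(\frac NQc)$, which is in lowest terms, and $\gcd(c,Q)=1$ gives the invariant $N/Q$. Such $W$ exists for each $Q\mid N$, as $\gcd(Q,N/Q)=1$. Hence transitivity. $\square$

**Lemma 4 (split case).** If $0\ne x\in R(f)^0$ is nilpotent, then $|g^{-1}xg|\ge\dfrac1{\sqrt2\,fH(g)}$.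

*Proof.* The kernel of $x$ is a rational line, so $x$ fixes a cusp. Choose $\sigma\in A_0(N)$ mapping $\infty$ to it. Then $\sigma^{-1}x\sigma=\begin{pmatrix}0&b\\0&0\end{pmatrix}\in R(f)$, so $0\ne b\in f^{-1}\mathbb Z$. Write $\sigma^{-1}g=\lambda\begin{pmatrix}1&*\\0&1\end{pmatrix}\mathrm{diag}(y^{1/2},y^{-1/2})k$ with $\lambda>0$, $k\in\mathrm{SO}(2)$, $y=\mathrm{Im}(\sigma^{-1}gi)\le H(g)$. Then $g^{-1}xg=k^{-1}\begin{pmatrix}0&b/y\\0&0\end{pmatrix}k$. Conjugation by $\mathrm{SO}(2)$ fixes $a,d$ and rotates $(b,c)$, so the norm is that of $[\frac b{2y},\frac b{2y},0]$, namely $|b|/(\sqrt2y)$. $\square$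

Put $h:=\ell^{1/2}H(g)\ge H(g)$ in the split case. Put $h:=0$ in the non-split case, where $B$ is a division algebra and there are no nonzero isotropic vectors in $\Lambda$ or $\Lambda^\sharp$.

**Lemma 5.** Statements (6) and (7) hold. Every nonzero isotropic $X$ in $\Lambda$ or $\Lambda^\sharp$ satisfies
$$|a(X)|=|\pi X|\ge\frac1{2h}.\tag{14}$$
Moreover $\langle\Lambda^\sharp,\Lambda\rangle\subset\frac\kappa2\mathbb Z$, and
$$|\det|\ge\tfrac\kappa4\text{ for three independent vectors of }\Lambda,\qquad|\det|\ge\tfrac{\kappa^2}4\text{ for three independent vectors of }\Lambda^\sharp.\tag{15}$$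

*Proof.* (7): $q(\Lambda)\subset\ell\cdot\ell^{-1}\mathbb Z$ and $q(\Lambda^\sharp)\subset M^2\cdot M^{-1}\mathbb Z$ by (12). (6): $2X\times Y=[X,Y]$. By (13) with $f=\ell$, $\ell[x,y]\in MR(M)^0$. With $f=M$, $M^2[y_1,y_2]\in M\ell R(\ell)^0$, and $M\ell g^{-1}R(\ell)^0g=\kappa\Lambda$. (14): a traceless matrix with $q=0$ is nilpotent, so Lemma 4 gives $|X|\ge\ell^{1/2}/(\sqrt2\,\ell H(g))=1/(\sqrt2h)$ on $\Lambda$ and $|X|\ge M/(\sqrt2MH(g))\ge1/(\sqrt2h)$ on $\Lambda^\sharp$; and $|X|^2=2a(X)^2$. The pairing: $\langle\Lambda^\sharp,\Lambda\rangle\subset\frac12M\ell^{1/2}\,\mathrm{tr}(R(M)R(\ell))\subset\frac\kappa2\mathbb Z$. Finally $|\det(X,Y,Z)|=\frac12|\langle2X\times Y,Z\rangle|$ lies in $\frac\kappa4\mathbb Z$ for vectors of $\Lambda$, and in $\frac12\kappa\cdot\frac\kappa2\mathbb Z$ for vectors of $\Lambda^\sharp$. $\square$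

**Proof of Theorem 2(iii).** Let $\delta=1$ and let $n$ be the number of nonzero points of $R(\ell;g)$ with $P\le L^2$; for $L\ge L_0$ it is $\asymp L^4$. The diagonal pairs give $\ge n\gg L^4$. By (12) the determinants lie in $\ell^{-1}\mathbb Z\cap[-L^2,L^2]$, and $\diamondsuit\in[0,L^4]$. Cover the latter range by at most $2+\heartsuit^{-1}$ half-open intervals of length $\heartsuit L^4$. By Cauchy–Schwarz the pairs sharing determinant and interval number at least $n^2/\bigl((1+2\ell L^2)(2+\heartsuit^{-1})\bigr)\gg_{R,\ell,g}\min\{\heartsuit,1\}L^6$. $\square$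

**Proof of Theorem 2(iv).** Here $gi=iH$. By Lemma 3 an element of $A_0(N)$, scaled to determinant $1$, is $\pm Q^{-1/2}\begin{pmatrix}Qa&b\\Nc&Qd\end{pmatrix}$. If $c\ne0$, its lower left entry is at least $N/\sqrt Q\ge1$ in absolute value, so the image of $iH$ has imaginary part $\le H/H^2\le H$. If $c=0$, then $Qad=1$ forces $Q=1$ and the imaginary part is $H$. So $H(g)=H$. For integers $0<|\alpha|,|\alpha'|\le L/4$, $|\beta|\le HL/4$ the matrix $\begin{pmatrix}\alpha&\beta/H\\0&\alpha'\end{pmatrix}\in R(1;g)$ has $P=\frac12(\alpha^2+\alpha'^2+\beta^2/H^2)\le L^2$. As $0\le\diamondsuit\le L^4$ and $\heartsuit\ge1$, the $\diamondsuit$-condition is void. Pairs sharing $(\alpha,\alpha')$ have equal determinants, and there are $\gg L^2(HL)^2$ of them. For $\ell=\delta=1$ this matches the last term of (9). $\square$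

## 4. Normal vectors of lattice planes, and the sublattices $\Lambda_c$

Let $\Pi$ be a plane spanned by vectors of $\Lambda$, and $\Pi^\perp$ its $q$-orthogonal line. By (6), $\Lambda^\sharp\cap\Pi^\perp\neq0$. Let $y_\Pi$ be a generator, unique up to sign. If $x_1,x_2\in\Lambda\cap\Pi$ are independent, then $2x_1\times x_2$ is a nonzero multiple of $y_\Pi$, so
$$|a(y_\Pi)|\le2|a(x_1\times x_2)|,\qquad|\pi(y_\Pi)|\le2|\pi(x_1\times x_2)|.\tag{16}$$
Distinct planes have distinct $\pm y_\Pi$, and $y_\Pi$ is primitive in $\Lambda^\sharp$.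

**Definition (types).** $\Pi$ has type I if $q(y_\Pi)=0$ and type N otherwise. For type N, $|q(y_\Pi)|\ge M$ by (7).

**Example.** Let $V=1$, $g=1$, so that $\Lambda=\Lambda^\sharp$ consists of the traceless integral matrices. The symmetric plane spanned by $E_2,E_3$ has $y_\Pi=\pm E_1$, $q(E_1)=1$: type N. The upper triangular plane is spanned by $E_3$ and $n=\begin{pmatrix}0&1\\0&0\end{pmatrix}$; $[E_3,n]=2n$, and $y_\Pi=\pm n$ is isotropic: type I.

In Section 8 the plane will be $u_0^\perp$ for a primitive $u_0\in\Lambda$. There we must compare $y_\Pi$ with $u_0$ itself. Let $u_0=\ell^{1/2}g^{-1}xg\in\Lambda$ be primitive. Since $\ell R(\ell)\subset R\subset R(M)$ by (11), $\kappa u_0=M\ell g^{-1}xg\in\Lambda^\sharp$. Hence for $\Pi=u_0^\perp$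
$$\kappa u_0=\pm c\,y_\Pi,\qquad c\ge1\text{ maximal with }\ell x\in cR(M).\tag{17}$$

**Lemma 6.** (a) $c\mid V$. (b) For $c\mid V$ put $c_1=\gcd(c,M)$, $c_2=\gcd(c,\ell)$ (so $c=c_1c_2$) and $\Lambda_c=\{u\in\Lambda:\kappa u\in c\Lambda^\sharp\}$. Then $\Lambda_c=\ell^{1/2}c_1g^{-1}R(f)^0g$ with $f=c_1\ell/c_2$. (c) $q(\Lambda_c)\subset c\mathbb Z$. For $u,u'\in\Lambda_c$ we have $q(2u\times u')\in c_1c_2^3M\,\mathbb Z$; if $2u\times u'\ne0$ is isotropic, then $|a(2u\times u')|=|\pi(2u\times u')|\gg c/h$. Three independent vectors of $\Lambda_c$ have $4|\det|\ge\kappa c$. Finally $c\le(c_1c_2^3M)^{1/2}$.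

*Proof.* (a) As $u_0$ is primitive, $x\notin pR(\ell)_p$ for every $p$: otherwise $x/p\in R(\ell)^0$. If $p\nmid V$ and $p\mid c$, then $x\in pR_p$, a contradiction. If $p\mid\ell$ and $p^2\mid c$, then $\ell x\in p^2R_p$ gives $x\in pR_p\subset pR_p^\vee$, a contradiction. If $p\mid M$ and $p^2\mid c$, then $x\in p^2R_p^\vee\subset pR_p$, a contradiction.

(b) For $x\in R(\ell)^0$ the condition is $\ell x\in cR(M)$. Locally it says $x\in R_p$ if $p\mid c_2$ and $x\in pR_p^\vee$ if $p\mid c_1$. At the other primes it is automatic: at $p\mid\ell/c_2$ from $pR_p^\vee\subset R_p$, at $p\mid M/c_1$ from $R_p\subset R_p^\vee$. So the local lattice is $R_p$ at $c_2$, $R_p^\vee$ at $\ell/c_2$, $pR_p^\vee$ at $c_1$, and $R_p$ elsewhere; this is $c_1R(f)$.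

(c) Let $e=V/f=(M/c_1)c_2$. Note $\ell c_1^2/f=c_1c_2=c$. By (12), $q(\Lambda_c)\subset\ell c_1^2f^{-1}\mathbb Z=c\mathbb Z$. By (13), $2u\times u'\in\frac{\ell c_1^2}f\,g^{-1}eR(e)^0g=ce\,g^{-1}R(e)^0g$. So $q(2u\times u')\in c^2e\mathbb Z$ and $c^2e=c_1c_2^3M$. If isotropic, its length is $\ge ce/(\sqrt2eH(g))\ge c/(\sqrt2h)$ by Lemma 4. For the determinant, $\langle2u\times u',u''\rangle\in\frac12ce\,\ell^{1/2}c_1\mathrm{tr}(R(e)R(f))\subset\frac12\ell^{1/2}c_1ce\,\mathbb Z$, so $4|\det|\ge\ell^{1/2}c_1ce=\kappa c_1c_2^2\ge\kappa c$. Last, $c^2/(c_1c_2^3M)=c_1/(c_2M)\le1$. $\square$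

**Example.** Let $V=\ell=p$, $M=1$, $g=1$ in the split case, so $\kappa=p^{1/2}$. For $x=\mathrm{diag}(1,-1)$, $\ell x=px$ and $c=p$. For $x=\begin{pmatrix}0&1/p\\0&0\end{pmatrix}$, $\ell x=\begin{pmatrix}0&1\\0&0\end{pmatrix}$ and $c=1$. Here $\Lambda_p=p^{1/2}R^0$, in agreement with $f=1$.

## 5. From quaternions to pairs of traceless vectors

**Step 1: splitting into classes.** This step allows us to count pairs inside one class at a time. Partition the admissible $\gamma$ into $m$ classes. Cut the $\diamondsuit$-axis into half-open intervals of length $\heartsuit L^4$ and let $n_{\tau,j}=\sum_{i\le m}n^{(i)}_{\tau,j}$ count the $\gamma$ with determinant $\tau$ in the $j$-th interval. The left side of (9) is at most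
$$\sum_\tau\sum_{|j-j'|\le1}n_{\tau,j}n_{\tau,j'}\le3\sum_{\tau,j}n_{\tau,j}^2\le3m\sum_i\sum_{\tau,j}(n^{(i)}_{\tau,j})^2,$$
and the inner sum is at most the pair count inside class $i$. So it suffices to bound the pair count inside each of $m\prec1$ classes. In particular the $\Omega$-elements and the remaining $\Psi$-elements may be treated separately.

**Step 2: high in the cusp.** This step disposes of the split case with $H:=H(g)>\sqrt2\,\ell L$, so that afterwards $h$ is polynomially bounded. Replace $g$ by a positive multiple of $\sigma g$ with $\sigma\in A_0(N)$, $\mathrm{Im}(\sigma gi)=H$; by Lemma 3 this does not change $R(\ell;g)$. Then replace $g$ by $gk$, $k\in\mathrm{SO}(2)$, which preserves $a,d,b^2+c^2$ and hence the count. So $g=\begin{pmatrix}1&x\\0&1\end{pmatrix}\mathrm{diag}(H^{1/2},H^{-1/2})$. A nonzero lower left entry of an element of $R(\ell;g)$ has absolute value $\ge HN/\ell>\sqrt2L$, while it equals $|b-a|\le\sqrt2L$.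 So all relevant elements are
$$\begin{pmatrix}\alpha&(\beta+x(\alpha-\alpha'))/H\\0&\alpha'\end{pmatrix},\qquad\alpha,\alpha'\in\mathbb Z,\ \beta\in\ell^{-1}\mathbb Z.$$
Here $a=b$ is half the upper right entry, $c=\frac{\alpha-\alpha'}2$, $d=\frac{\alpha+\alpha'}2$. Put $\Delta=\delta^{1/2}L\le L$. In $\Omega$, $|\alpha-\alpha'|\le2\Delta$ and $|\alpha+\alpha'|\le2L$; in $\Psi$ the two bounds are interchanged. In both cases the upper right entry is at most $2\Delta$ in absolute value, so given $\alpha,\alpha'$ there are $\le1+4\ell H\Delta$ choices of $\beta$.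

*Determinant $\alpha\alpha'\ne0$.* Then $2\le\alpha^2+\alpha'^2\le2L^2$, so $L\ge1$. There are $\ll L(1+\Delta)$ pairs $(\alpha,\alpha')$, and for each, by the divisor bound, $\prec1$ pairs with the same product. The contribution is $\prec L(1+\Delta)(1+\ell^2H^2\Delta^2)\ll L^2+\ell^2H^2\Delta L^3$.

*Determinant $0$.* The elements with $\alpha=\alpha'=0$, $\beta\neq0$ number $\ll\ell H\Delta$. If exactly one of $\alpha,\alpha'$ is nonzero, then $|\alpha+\alpha'|=|\alpha-\alpha'|\ge1$ forces $\Delta\ge\frac12$, and there are $\ll\Delta(1+\ell H\Delta)$ elements. Pairs: $\ll\ell^2H^2\Delta^2+\Delta^2+\ell^2H^2\Delta^4\le\ell^2H^2L^2+L^2+\ell^2H^2\Delta L^3$.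

As $\Delta L^3=\delta^{1/2}L^4$, everything is $\ll\ell L^2(1+\ell H^2+\ell^2H^2\delta^{1/2}L^2)$ up to the factor hidden in $\prec$. So Theorems 1 and 2(i),(ii) hold here. From now on $B$ is non-split or $H(g)\le\sqrt2\,\ell L$. Then $h\ll V^{3/2}L$, so $\log(2+h)$, $\log(2+L)$, $\log(2V)$ and the number of divisors of $V$ are $\prec1$.

**Step 3: separating the trace.** This step transfers the problem to $\Lambda$. For $\gamma\in R(\ell;g)$ let $t=\mathrm{tr}\,\gamma\in\mathbb Z$ and $X=\ell^{1/2}(2\gamma-t)=\ell^{1/2}(\gamma-\bar\gamma)\in\Lambda$. Then $\gamma\mapsto(t,X)$ is injective and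
$$4\ell\det\gamma=\ell t^2+q(X),\quad|t|=2|d|,\quad|a(X)|=2\ell^{1/2}|a|,\quad|\pi X|^2=4\ell(b^2+c^2).\tag{18}$$

**Step 4: the smallest elements.** This step treats $P(\gamma)<\frac1{16\ell}$, so that the dyadic shells can start at a fixed size. Here $|t|<1$, so $t=0$. Also $|X|<\frac12$, so the integer $q(X)$ is $0$. In the non-split case nothing is left. In the split case, for two such vectors $2\langle X,Y\rangle=q(X+Y)\in\mathbb Z$ has absolute value $<1$ and vanishes. A nondegenerate ternary form has no totally isotropic plane, so $X,Y$ are proportional, and all $X$ lie on one line. Since $|a(X)|=|\pi X|\le2\ell^{1/2}\delta^{1/2}L$ both in $\Omega$ and in $\Psi$, (14) gives $\ll h\ell^{1/2}\delta^{1/2}L$ nonzero elements. Pairs: $\ll h^2\ell L^2=\ell L^2\cdot\ell H(g)^2$.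

**Step 5: shells.** This step reduces (9) to two counts of pairs of vectors in $\Lambda$. Divide the elements with $P\ge\frac1{16\ell}$ into shells $L_j^2/4<P\le L_j^2$, $L_j=2^{-j}L\ge\frac1{4\ell^{1/2}}$ ($\prec1$ shells), and into $\Omega$- and remaining $\Psi$-elements. Fix one class and put $\Delta_j=\min(L_j,\delta^{1/2}L)$. For a pair in it, the determinants agree, so $|P_1^2-P_2^2|\le\heartsuit L^4$ and $|P_1-P_2|\le2\heartsuit L^4/L_j^2$. By (8) the differences of $b^2+c^2$ and of $a^2+d^2$ both equal $\frac12(P_1-P_2)$, and one of these two quantities lies in $[0,\Delta_j^2]$ for both elements. Hence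
$$\bigl||\pi X_1|^2-|\pi X_2|^2\bigr|\le W_0:=4\ell\min(\heartsuit L^4/L_j^2,\Delta_j^2).$$
Set $S:=4\ell^{1/2}L_j$, $D:=\max(4\ell^{1/2}\Delta_j,1/S)$, $w:=\max(W_0,S^{-2})$. Then
$$S\ge1,\qquad S^{-1}\le D\le S,\qquad S^{-2}\le w\le D^2.\tag{19}$$
For $\alpha_0,\beta_0>0$ write $Z(\alpha_0,\beta_0)=\{X:|a(X)|\le\alpha_0,|\pi X|\le\beta_0\}$. Let $K=Z(\alpha,\beta)$ with $(\alpha,\beta)=(S,D)$ for $\Omega$ and $(D,S)$ for $\Psi$. In both cases $\alpha\beta=SD$, $\max(\alpha,\beta)=S$, $\min(\alpha,\beta)=D$. By (18) each $X_i$ lies in $\frac12K$, so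
$$u=X_1-X_2,\qquad v=X_1+X_2$$
lie in $\Lambda\cap K$, with $\langle u,v\rangle=q(X_1)-q(X_2)$ and $\pi u\cdot\pi v=|\pi X_1|^2-|\pi X_2|^2$. The number $T$ of possible $t$ satisfies $T\ll S$ for $\Omega$ and $T\ll1+D$ for $\Psi$.

Equality of determinants reads $\ell(t_1^2-t_2^2)=q(X_2)-q(X_1)$. If $q(X_1)\ne q(X_2)$, then $u,v\ne0$ and $(t_1-t_2)(t_1+t_2)$ is a prescribed nonzero integer of size $\le4L^2$: $\prec1$ pairs $(t_1,t_2)$. If $q(X_1)=q(X_2)$, then $t_2=\pm t_1$. The case $X_1=X_2=0$ contributes $\ll T\ll S\le S^2$. So the class contributes $\prec A+TE+S^2$ with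
$$A=\#\{(u,v)\in(\Lambda\cap K\setminus0)^2:|\pi u\cdot\pi v|\le w\},$$
$$E=\#\{(u,v)\in(\Lambda\cap K)^2\setminus\{(0,0)\}:\langle u,v\rangle=0,\ |\pi u\cdot\pi v|\le w\}.$$

**Proposition 7.** Let $F:=D^2S^2/M$ for $\Omega$, $F:=DS^3/M$ for $\Psi$, and
$$\mathcal T:=S^2+F+\frac{wS^4}{M^2}+h^2S^2+h^2DS^3.$$
Then $A\prec\mathcal T$ and $TE\prec\mathcal T$.

**Step 6: Proposition 7 implies Theorems 1 and 2(i),(ii).** We match terms. First, $S^2\ll\ell L^2$. For $\Psi$, $DS^3/M\ll\frac{\ell^3}V\delta^{1/2}L^4+S^2$; for $\Omega$, $D^2S^2/M\ll\frac{\ell^3}V\delta L^4+1$; here $\delta\le\delta^{1/2}$. Next,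
$$\frac{wS^4}{M^2}\ll\ell\min\Bigl(\frac{\heartsuit L^4}{L_j^2},\delta L^2\Bigr)\ell^2L_j^4\frac{\ell^2}{V^2}+S^2\ll\frac{\ell^5}{V^2}\min\{\heartsuit,\delta\}L^6+S^2.$$
Finally $h^2S^2+h^2DS^3\ll h^2S^2+h^2\ell^2\delta^{1/2}L^4\ll\ell^2H(g)^2L^2(1+\ell\delta^{1/2}L^2)$. Each bound is $\ell L^2$ times a term of (9), and the $\delta^{1/4}$ term is not used. $\square$

Sections 6–8 prove Proposition 7. All cardinalities below are bounded by a fixed power of $(1+h)S$ (Lemma 9), and $S\ll V^{1/2}L$, $h\ll V^{3/2}L$. So dyadic decompositions cost $\prec1$.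

**Elementary inequalities.** By (19), $M\ge1$ and $xy\le x^2+y^2$, the following are $\ll\mathcal T$ in both cases:

- (a) $S^2DM^{-1/2}\le S^2+S^2D^2/M$, and $S^2D^2/M\le F$;
- (b) $hDS^2\le h^2DS^3+DS$, hence also $hSD$, $hSD^2$;
- (c) $h^2SD^3$, $h^2SD^2$, $h^2D^4$, $h^2D^3\le h^2DS^3$, and $h^2D^2\le h^2S^2$;
- (d) $hS^2D^2M^{-1/2}\le h^2S^2D^2+S^2D^2/M$ with $h^2S^2D^2\le h^2DS^3$, hence also $hSD^3M^{-1/2}$, $hSD^2M^{-1/2}$, $hS^2wM^{-1/2}$, $hS^2D^2/M$, $hSD^3/M$;
- (e) $hDS^2w/M\le h^2DS^3+DSw^2/M^2$ with $DSw^2\le wS^4$, hence also $hSD^2w/M$, $hSDw/M$;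
- (f) $DS^2wM^{-3/2}\le S^2D^2/M+S^2w^2/M^2$ with $S^2w^2\le wS^4$;
- (g) $S^2D^2w/M^2\le wS^4/M^2$.

## 6. Successive minima and lattice points in cylinders

**Lemma 8.** Let $C\subset\mathbb R^n$ be compact, symmetric, convex with $0$ in its interior, $\Gamma$ a lattice, $m=\dim\mathrm{span}(\Gamma\cap C)$. There are independent $x_1,\dots,x_m\in\Gamma$ and $0<\mu_1\le\dots\le\mu_m\le1$ with $x_i\in\mu_iC$ and $\#(\Gamma\cap C)\ll_n\prod_{i\le m}\mu_i^{-1}$.

*Proof.* Intersect everything with $\mathrm{span}(\Gamma\cap C)$, so that $n=m$. Let $\mu_i\le1$ be the successive minima, attained at $x_i$; let $\Gamma'=\bigoplus\mathbb Zx_i$ and $Q=\{\sum t_ix_i:-\frac12\le t_i<\frac12\}\subset\frac m2C$. Every point lies in exactly $[\Gamma:\Gamma']$ of the sets $z+Q$, $z\in\Gamma$. Hence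
$$\#(\Gamma\cap C)\,\mathrm{vol}(Q)\le[\Gamma:\Gamma']\,\mathrm{vol}(C+Q)\le[\Gamma:\Gamma'](1+\tfrac m2)^m\mathrm{vol}(C),$$
and $\mathrm{vol}(Q)=[\Gamma:\Gamma']\,\mathrm{covol}(\Gamma)$. Minkowski's second theorem, $\mu_1\cdots\mu_m\mathrm{vol}(C)\le2^m\mathrm{covol}(\Gamma)$, finishes the proof. $\square$

If $x_i\in\mu_iZ(\alpha_0,\beta_0)$, then (2)–(4) give
$$|a(x_1\times x_2)|\le\mu_1\mu_2\beta_0^2,\quad|\pi(x_1\times x_2)|\le2\mu_1\mu_2\alpha_0\beta_0,\quad|\det(x_1,x_2,x_3)|\le3\mu_1\mu_2\mu_3\alpha_0\beta_0^2.\tag{20}$$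

**Lemma 9.** Let $C=Z(\alpha_0,\beta_0)$ and $m=\dim\mathrm{span}(\Lambda\cap C)\ge1$. Then $\#(\Lambda\cap C)$ is

- $m=1$: $\ll\max(\alpha_0,\beta_0)$, or, on an isotropic line, $\ll h\min(\alpha_0,\beta_0)$;
- $m=2$: $\ll\beta_0\max(\alpha_0,\beta_0)M^{-1/2}$ (type N plane), or $\ll h\beta_0\min(\alpha_0,\beta_0)$ (type I plane);
- $m=3$: $\ll\alpha_0\beta_0^2/\kappa\le\alpha_0\beta_0^2/M$.

For a fixed plane $\Pi$ the bounds with $m\le2$ hold for $\#(\Lambda\cap C\cap\Pi)$, $m=\dim\mathrm{span}(\Lambda\cap C\cap\Pi)$.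

*Proof.* Take $x_i,\mu_i$ from Lemma 8. For $m=1$: if $q(x_1)\ne0$, then $1\le|q(x_1)|\le\mu_1^2\max(\alpha_0,\beta_0)^2$; if $q(x_1)=0$, then $\frac1{2h}\le|a(x_1)|=|\pi x_1|\le\mu_1\min(\alpha_0,\beta_0)$ by (14). For $m=2$ let $y=2x_1\times x_2\in\Lambda^\sharp\setminus0$, so $|a(y)|\ll\mu_1\mu_2\beta_0^2$ and $|\pi y|\ll\mu_1\mu_2\alpha_0\beta_0$. Either $|q(y)|\ge M$, so $\max(|a(y)|,|\pi y|)\ge M^{1/2}$, or $|a(y)|=|\pi y|\gg1/h$. For $m=3$, $\frac\kappa4\le|\det(x_1,x_2,x_3)|\ll\mu_1\mu_2\mu_3\alpha_0\beta_0^2$ by (15). $\square$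

**Lemma 10.** The number of primitive vectors of $\Lambda^\sharp$ in $Z(A',B')$ is $\le2$ if the points of $\Lambda^\sharp$ in this set span at most a line, and otherwise
$$\ll\frac{B'\max(A',B')}\kappa+\frac{hB'\min(A',B')}\kappa+\frac{A'B'^2}{\kappa^2}.$$

*Proof.* Take $y_i,\mu_i$ from Lemma 8 for $\Lambda^\sharp$. If the points span a plane, $2y_1\times y_2=\kappa x$ with $x\in\Lambda\setminus0$ by (6), and $|a(x)|\ll\mu_1\mu_2B'^2/\kappa$, $|\pi x|\ll\mu_1\mu_2A'B'/\kappa$. If $q(x)\ne0$, then $\max(|a(x)|,|\pi x|)\ge1$, which gives the first term. If $q(x)=0$, then $|a(x)|=|\pi x|\gg1/h$, which gives the second. If the points span $\mathbb R^3$, use $|\det|\ge\kappa^2/4$. $\square$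

**Lemma 11.** Fix $c\mid V$. The number of $u_0\in\Lambda_c$, primitive in $\Lambda$, in $Z(a_1,\rho_1)$ is $\le2$ if the points of $\Lambda_c$ in this set span at most a line; it is $\ll\dfrac{\rho_1\max(a_1,\rho_1)}{(c_1c_2^3M)^{1/2}}+\dfrac{h\rho_1\min(a_1,\rho_1)}c$ if they span a plane, and $\ll\dfrac{a_1\rho_1^2}{\kappa c}$ if they span $\mathbb R^3$.

*Proof.* Apply Lemma 8 to $\Lambda_c$. In the plane case $y=2x_1\times x_2\ne0$ has $|a(y)|\ll\mu_1\mu_2\rho_1^2$, $|\pi y|\ll\mu_1\mu_2a_1\rho_1$. By Lemma 6(c) either $|q(y)|\ge c_1c_2^3M$ or $|a(y)|=|\pi y|\gg c/h$. In the last case use $4|\det|\ge\kappa c$ and (20). $\square$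

## 7. Pairs with nearly orthogonal projections

We prove $A\prec\mathcal T$. For $u\in\Lambda\cap K\setminus0$ put
$$C_u:=\{v\in K:|\pi u\cdot\pi v|\le w\},\qquad V_u:=\Lambda\cap C_u\setminus0.$$
Then $A=\sum_u\#V_u$, and the relation $v\in V_u$ is symmetric. The first approach anyone would try is to bound each $\#V_u$ by geometry of numbers and to sum over $u$. We set this up and carry it as far as it goes.

**Classes of $u$.** The narrowness of $C_u$ depends on $|\pi u|$, so we sort $u$ by this size. Let $\rho$ run through $2^{-i}\beta$, $0\le i\le i_0$, with $i_0\ge0$ minimal such that $2^{-i_0}\beta\le w/\beta$. Class $\rho$ consists of the $u$ with $|\pi u|\in(\rho/2,\rho]$; the last class is $|\pi u|\le\rho$. As $\beta^2/w\le S^4$, there are $\prec1$ classes. Put $\eta=\eta_\rho:=\min(\beta,2w/\rho)$, so $\rho\eta\le2w$; in the last class $\eta=\beta$. With $\mathbf e=\pi u/|\pi u|$ (any unit vector if $\pi u=0$), every $v\in C_u$ satisfies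
$$|a(v)|\le\alpha,\qquad|\pi v|\le\beta,\qquad|\mathbf e\cdot\pi v|\le\eta.\tag{21}$$
Let $n_\rho$ be the size of class $\rho$. Lemma 9 with $(\alpha_0,\beta_0)=(\alpha,\rho)$ gives $n_\rho\ll n'_\rho+\alpha\rho^2/M$, where $\alpha\rho^2/M$ is the contribution of $m=3$ and

- for $\Omega$: $n'_\rho=S+h\rho+h\rho^2$, where the type N bound $S\rho M^{-1/2}\le S+S\rho^2/M$ has been absorbed;
- for $\Psi$, $\rho\ge D$: $n'_\rho=\rho+hD+\rho^2M^{-1/2}+hD\rho$;
- for $\Psi$, $\rho\le D$: $n'_\rho=D+h\rho+D\rho M^{-1/2}+h\rho^2$.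

For $\Psi$, $n'_\rho$ bounds the contribution of $m\le2$. Using $\rho\eta\le2w$, $\eta,\rho\le\beta$, $w\le D^2$, and $hD\eta\le h\rho\eta$ when $\rho\ge D$, we multiply term by term. For $\Omega$:
$$(n'_\rho+\alpha\rho^2/M)\,\eta\ll SD+hw+hDw+SDw/M.\tag{22}$$
For $\Psi$:
$$\begin{aligned}(n'_\rho+\alpha\rho^2/M)\,\eta&\ll DS+hw+hDw+SwM^{-1/2}+DSw/M,\\(n'_\rho+\alpha\rho^2/M)\min(D,\eta)&\ll D^2+hw+hDw+SwM^{-1/2}+DSw/M.\end{aligned}\tag{23}$$
(For $\Psi$ and $\rho\ge D$: $\rho\eta\le2w\le2D^2$, $\rho^2\eta M^{-1/2}\le2SwM^{-1/2}$, $hD\rho\eta\le2hDw$, $D\rho^2\eta/M\le2DSw/M$. For $\rho\le D$: $D\eta\le DS$ and $D\min(D,\eta)\le D^2$, $D\rho\eta M^{-1/2}\le2DwM^{-1/2}\le 2SwM^{-1/2}$, $h\rho^2\eta\le2hDw$.)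

**Degrees.** We bound $s=\#V_u$ according to $d(u)=\dim\mathrm{span}V_u$. Take $x_i,\mu_i$ from Lemma 8 for $\Lambda,C_u$, so $s\ll\prod\mu_i^{-1}$.

If $d(u)=1$, then $s\ll S+hD$, as in Lemma 9, because $C_u\subset K$.

If $d(u)=2$, put $\Pi_u=\mathrm{span}V_u$. By (3), (4) in the basis $(\mathbf e,\mathbf f)$, (16) and (21),
$$|a(y_{\Pi_u})|\ll\beta\eta/s,\qquad|\pi(y_{\Pi_u})|\ll\alpha\beta/s.\tag{24}$$
For type N, $\max(|a(y_{\Pi_u})|,|\pi(y_{\Pi_u})|)\ge M^{1/2}$, so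
$$s\ll\Sigma_\rho,\qquad\Sigma_\rho:=SDM^{-1/2}\ (\Omega),\qquad\Sigma_\rho:=S\eta_\rho M^{-1/2}+DSM^{-1/2}\ (\Psi).\tag{25}$$
For type I, (14) gives $s\ll h\beta\min(\eta,\alpha)$. Also let $s^*=s^*(u)=\#(\Lambda\cap K\cap\Pi_u)\ge s$. Applying Lemma 8 to $\Lambda\cap\Pi_u$ and $K\cap\Pi_u$ in the same way,
$$|a(y_{\Pi_u})|\ll\beta^2/s^*,\qquad|\pi(y_{\Pi_u})|\ll\alpha\beta/s^*,\qquad s^*\ll\beta SM^{-1/2}\ (\text{type N}).\tag{26}$$

If $d(u)=3$, then expanding the determinant in the coordinates $a,\mathbf e,\mathbf f$, $\frac\kappa4\le|\det(x_1,x_2,x_3)|\ll\mu_1\mu_2\mu_3\alpha\beta\eta$, so $s\ll SD\eta/M$.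

In a pair $(u,v)$ both degrees are at least $1$. Up to exchanging $u$ and $v$ the following steps cover all cases.

**Step A1: $d(u)=3$.** This step removes the generic vectors; summing over $u$ suffices. The count is $\ll\sum_\rho n_\rho\frac{SD\eta}M$. By (22), for $\Omega$ it is $\prec\frac{S^2D^2}M+\frac{hSDw}M+\frac{hSD^2w}M+\frac{S^2D^2w}{M^2}$. By (23), for $\Psi$ it is the same plus $DS^2wM^{-3/2}$. All are $\ll\mathcal T$ by (a), (e), (f), (g).

**Step A2: $d(u)=2$, type I.** This step removes the planes coming from cusps. For $\Omega$: $hD\sum_\rho n_\rho\eta\prec hSD^2+h^2Dw+h^2D^2w+hSD^2w/M$. For $\Psi$: $hS\sum_\rho n_\rho\min(D,\eta)\prec hSD^2+h^2Sw+h^2SDw+hS^2wM^{-1/2}+hDS^2w/M$. With $w\le D^2$ these are $\ll\mathcal T$ by (b)–(e).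

**Step A3: $d(u)=d(v)=1$.** This step handles pairs for which both partner sets lie on lines. Fix dyadic ranges $\#V_u\in[s,2s)$, $\#V_v\in[r,2r)$, $s,r\ge1$; by symmetry $r\le s$. By convexity $V_u=\{kv_0:1\le|k|\le k_0\}$ with $v_0$ primitive in $\Lambda$ and $2k_0=\#V_u$. So $v_0\in\frac1{k_0}K\subset\frac2sK$, and $v=kv_0$ with $|k|<s$. Let $n_{\rm prim}$ be the number of primitive vectors of $\Lambda$ in $\frac2sK$. There are $\ll s\,n_{\rm prim}$ possible $v$, each with fewer than $2r$ partners. If the points of $\Lambda$ in $\frac2sK$ span a line, $n_{\rm prim}\le2$; otherwise Lemma 9 with $(\alpha_0,\beta_0)=(2\alpha/s,2\beta/s)$ applies. With $r\le s$ the number of pairs is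
$$\ll sr\,n_{\rm prim}\ll sr+\beta SM^{-1/2}+h\beta D+\alpha\beta^2/M.\tag{27}$$
Here $sr\ll(S+hD)^2\ll S^2+h^2S^2$, $\beta SM^{-1/2}\le S^2$, $h\beta D\le hSD$, and $\alpha\beta^2/M=SD\beta/M\le F$ as $S\ge1$. So this is $\ll\mathcal T$.

**Step A4: $d(u)=2$, type N, and the limit of summing over $u$.** This step shows that summing over $u$ succeeds here exactly up to one term. Let $\#V_u\in[s,2s)$, $u$ in class $\rho$. We claim
$$\Sigma_\rho n'_\rho\ll\mathcal T,\qquad\text{hence}\qquad s\,n_\rho\ll\mathcal T+s\,\frac{\alpha\rho^2}M.\tag{28}$$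
For $\Omega$: $SDM^{-1/2}(S+hD+hD^2)\ll\mathcal T$ by (a), (d). For $\Psi$: by (23),
$$SM^{-1/2}\eta n'_\rho\ll DS^2M^{-1/2}+hSwM^{-1/2}+hSDwM^{-1/2}+S^2w/M+DS^2wM^{-3/2}\ll\mathcal T$$
by (a), (d), (f) and $w\le D^2$. Moreover $n'_\rho\ll S+hD+S^2M^{-1/2}+hDS$, so
$$DSM^{-1/2}n'_\rho\ll DS^2M^{-1/2}+hD^2SM^{-1/2}+DS^3/M+hD^2S^2M^{-1/2}\ll\mathcal T$$
by (a), (d). This proves (28).

If $D^2\le M$, the last term of (28) is harmless. For $\Omega$ it is $\ll SDM^{-1/2}\cdot SD^2/M=S^2D^3M^{-3/2}\le S^2D^2/M$. For $\Psi$ it is $\ll SM^{-1/2}\eta\cdot D\rho^2/M+DSM^{-1/2}\cdot DS^2/M\ll DS^2wM^{-3/2}+DS^3/M\ll\mathcal T$ by (f). So for $D^2\le M$ the bound for $A$ is complete.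

For $D^2>M$ the bound is not good enough. Take $\Omega$ with $B$ non-split, $\ell=V$ (so $M=1$, $h=0$), $\delta=1$, the shell $j=0$, and $\heartsuit\le1/(64\ell^2L^4)$. Then $D=S$ and $w=S^{-2}$, so $\mathcal T=2S^2+S^4$. But (25) with $\rho=D$ only gives $s\,\alpha\rho^2/M\ll S^2\cdot S^3=S^5$. A factor $S$ is lost: we allow every one of the many $u$ of the class to have a rich plane $\Pi_u$. The way past this point is to notice that rich planes have short normals $y_{\Pi_u}\in\Lambda^\sharp$, so there are few of them. We count the $v$ plane by plane, and then play the two bounds against each other. Assume from now on $D^2>M$.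

**Step A5: $D^2>M$, $d(v)=1$, $d(u)$ arbitrary.** This step clears away the mixed pairs before the main case. The count is $\ll\#(\Lambda\cap K\setminus0)\,(S+hD)$, and Lemma 9 bounds the first factor. For $\Omega$, $(S+hD+hD^2+SD^2/M)(S+hD)$ expands into $S^2$, $hSD$, $h^2D^2$, $hSD^2$, $h^2D^3$, $S^2D^2/M$, $hSD^3/M$. For $\Psi$, $(S+hD+S^2M^{-1/2}+hDS+DS^2/M)(S+hD)$ expands into $S^2$, $hDS$, $h^2D^2$, $S^3M^{-1/2}\le DS^3/M$ (since $D>M^{1/2}$), $hDS^2M^{-1/2}$, $hDS^2$, $h^2D^2S$, $DS^3/M$, $hD^2S^2/M$. All are $\ll\mathcal T$ by (a)–(d).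

**Step A6: $D^2>M$, $d(u)=d(v)=2$, both type N.** This step combines the sum over $u$ with the count over planes. Fix the classes $\rho$ of $u$, $\sigma$ of $v$, and dyadic ranges $\#V_u\in[s,2s)$, $\#V_v\in[r,2r)$, $s^*(u)\in[s^*,2s^*)$, $s^*(v)\in[r^*,2r^*)$. By symmetry let $r^*\le s^*$; then $r\ll r^*\le s^*$. Let $\mathcal P$ be the set of such pairs. The first bound is (28):
$$|\mathcal P|\ll s\,n_\rho\ll\mathcal T+\frac{s\alpha\rho^2}M.\tag{29}$$
For the second, each $v$ has fewer than $2r$ partners and lies in $\Pi_u$ for some occurring $u$. With $\mathcal M=\{\Pi_u\}$ and $\nu(\Pi)=\#\{v\in\Lambda\cap K\cap\Pi\text{ in class }\sigma\}\ll s^*$,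
$$|\mathcal P|\ll r\sum_{\Pi\in\mathcal M}\nu(\Pi).$$
By (24), (26) the primitive vectors $y_\Pi$ lie in $\{|a|\ll A',|\pi|\ll B'\}$ with $A'=\min(\beta^2/s^*,\beta\eta_\rho/s)$ and $B'=\alpha\beta/s^*$. Lemma 10, with $\kappa\ge M$, yields
$$|\mathcal P|\ll r\sup_{\Pi\in\mathcal M}\nu(\Pi)+rs^*\Bigl[\frac{B'\max(A',B')}M+\frac{hB'\min(A',B')}M+\frac{A'B'^2}{M^2}\Bigr].$$

*First term.* For $\Omega$: $r\ll SDM^{-1/2}$ by (25) and $\nu\ll s^*\ll SDM^{-1/2}$ by (26), giving $S^2D^2/M$. For $\Psi$: $r\ll\Sigma_\sigma$, and Lemma 9 inside the type N plane $\Pi$ with $(\alpha_0,\beta_0)=(D,\sigma)$ gives $\nu(\Pi)\ll n'_\sigma$; so the term is $\ll\mathcal T$ by (28).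

*Second term.* For $\Omega$: $B'\max(A',B')\le S^2D^2/s^{*2}$, giving $\frac r{s^*}\frac{S^2D^2}M\ll S^2D^2/M$. For $\Psi$: $B'\max(A',B')\le DS^3/s^{*2}$, giving $\ll DS^3/M$.

*Third term.* For $\Omega$: $A'B'\le SD^3/s^{*2}$, giving $\ll hSD^3/M$. For $\Psi$: $B'^2=D^2S^2/s^{*2}$, giving $\ll hD^2S^2/M$. Both are covered by (d).

*Fourth term.* $rs^*\cdot\frac{\beta\eta_\rho}s\cdot\frac{\alpha^2\beta^2}{s^{*2}M^2}\ll\frac{\eta_\rho\alpha^2\beta^3}{sM^2}$.

This last expression decreases in $s$, while the bad term of (29) increases in $s$. Using $\min(x,y)\le\sqrt{xy}$, $\alpha\beta=SD$ and $\eta_\rho\rho^2\le2w\rho\le2w\beta$,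
$$|\mathcal P|\ll\mathcal T+\min\Bigl(\frac{s\alpha\rho^2}M,\frac{\eta_\rho\alpha^2\beta^3}{sM^2}\Bigr)\le\mathcal T+\Bigl(\frac{\eta_\rho\rho^2S^3D^3}{M^3}\Bigr)^{1/2}\ll\mathcal T+\Bigl(\frac{w\beta S^3D^3}{M^3}\Bigr)^{1/2}.$$
The last term equals $\frac{SD}{M^{1/2}}\cdot\frac{(w\beta SD)^{1/2}}M\le\frac{S^2D^2}M+\frac{w\beta SD}{M^2}\ll\mathcal T$, since $\beta SD\le S^3\le S^4$. Summing over $\prec1$ ranges, $A\prec\mathcal T$. $\square$

## 8. Exactly orthogonal pairs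

We prove $TE\prec\mathcal T$, with $T\ll S$ for $\Omega$ and $T\ll1+D$ for $\Psi$. For $u\ne0$ let
$$V_u^\circ=\{v\in\Lambda\cap K\setminus0:\langle u,v\rangle=0,\ |\pi u\cdot\pi v|\le w\}.$$
This relation is again symmetric, and $\mathrm{span}V_u^\circ\subset u^\perp$ has dimension at most $2$.

**Step E0: $u=0$ or $v=0$.** This step removes the degenerate pairs, at most $2\,\#(\Lambda\cap K\setminus0)$ of them. Multiplying by $T$, for $\Omega$: $\ll S(S+hD+hD^2+SD^2/M)$. For $\Psi$: $\ll(1+D)(S+hD+S^2M^{-1/2}+hDS+DS^2/M)$. All terms are $\ll\mathcal T$ by (a), (b) and, for $\Psi$, $DS^2/M,\,D^2S^2/M\le F$.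

**Step E1: $u,v\ne0$, $\dim\mathrm{span}V_u^\circ=\dim\mathrm{span}V_v^\circ=1$.** This step treats lines, as in Step A3, but the extra factor $T$ requires a better bound for $rs$. Fix ranges $\#V_u^\circ\in[s,2s)$, $\#V_v^\circ\in[r,2r)$, $r\le s$. Again $V_u^\circ$ is the set of nonzero multiples $kv_0$, $|k|\le k_0$, of a primitive vector, so the argument for (27) applies verbatim and the pairs number $\ll sr+\beta SM^{-1/2}+h\beta D+\alpha\beta^2/M$. Now $T(\beta SM^{-1/2}+h\beta D+\alpha\beta^2/M)$ is, for $\Omega$, $\ll S(SDM^{-1/2}+hD^2+SD^2/M)$, and for $\Psi$, $\ll(1+D)(S^2M^{-1/2}+hDS+DS^2/M)$. Both are $\ll\mathcal T$, as in Step E0.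

For $Trs$, take any pair $(u,v)$ in the class and the primitive vectors $v_0$ on the line of $V_u^\circ\ni v$ and $u_0$ on the line of $V_v^\circ\ni u$. Then $v_0\in\frac2sK$, $u_0\in\frac2rK$, $\langle u_0,v_0\rangle=0$. If they are independent, $y=2u_0\times v_0\in\Lambda^\sharp\setminus0$ has $|a(y)|\ll\beta^2/(rs)$, $|\pi y|\ll\alpha\beta/(rs)$. By (7) and (14), $rs\ll\beta SM^{-1/2}$ or $rs\ll h\beta D$, and $Trs\ll\mathcal T$ as just shown. If they are proportional, then $q(u_0)=q(v_0)=0$, so $r,s\ll hD$ by (14), and $Th^2D^2\ll\mathcal T$ by (c).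

**Step E2: $u\ne0$, $\dim\mathrm{span}V_u^\circ=2$** (and symmetrically for $v$). Now the plane is known: $\mathrm{span}V_u^\circ=u^\perp=:\Pi$. This step uses that its normal $y_\Pi$ is proportional to $u$ itself, with the ratio given by (17). Write $u=ku_0$, $k\ge1$, $u_0$ primitive in $\Lambda$, $a_0=a(u_0)$, $\rho_0=|\pi u_0|$. Let $c\mid V$ be as in (17), so $u_0\in\Lambda_c$ and $y_\Pi=\pm\frac\kappa cu_0$. There are $\prec1$ values of $c$; fix $c$.

Let $s_k=\#V_u^\circ$, and take $x_1,x_2,\mu_1,\mu_2$ from Lemma 8 for the lattice $\Lambda\cap\Pi$ and the body $\{v\in\Pi\cap K:|\pi u\cdot\pi v|\le w\}$. For $v\in\Pi$ we have $a(u)a(v)=\pi u\cdot\pi v$, so $|a(x_i)|\le\mu_i\min(\alpha,\frac w{k|a_0|})$. By (3), (4), $|\pi(x_1\times x_2)|\le2\mu_1\mu_2\beta\min(\alpha,\frac w{k|a_0|})$ and $|a(x_1\times x_2)|\le\mu_1\mu_2\beta^2$. By (16), $\frac\kappa c\rho_0\le2|\pi(x_1\times x_2)|$ and $\frac\kappa c|a_0|\le2|a(x_1\times x_2)|$. Since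 $s_k\ll(\mu_1\mu_2)^{-1}$,
$$s_k\ll\frac c\kappa\min\Bigl\{\frac{\alpha\beta}{\rho_0},\ \frac{\beta^2}{|a_0|},\ \frac{\beta w}{k|a_0|\rho_0}\Bigr\}\qquad(\text{entries with zero denominator omitted}).\tag{30}$$
It remains to sum (30) over $k$ and $u_0$.

**Step E2, non-isotropic $u_0$.** By Lemma 6(c), $|q(u_0)|\ge c$, so $\max(|a_0|,\rho_0)^2\ge c\ge1$. Since $ku_0\in K$, $k\le S$ and $\sum_k\frac1k\prec1$.

*Case X: $|a_0|\ge\rho_0$.* Take dyadic classes $|a_0|\in(a_1/2,a_1]$ (so $a_1^2\ge c$, $a_1\ll\alpha$) and $\rho_0\in(\rho_1/2,\rho_1]$, $\rho_1=2^{-i}a_1$, down to the first $\rho_1\le S^{-5}$; the last class is $\rho_0\le\rho_1$. There are $\prec1$ classes, and in a nonempty class other than the last $\rho_1\le2\beta$. Since $k\ll\alpha/a_1$, the second entry of (30) gives $\sum_ks_k\ll\frac\alpha{a_1}\cdot\frac{c\beta^2}{\kappa a_1}$. Now apply Lemma 11 to $Z(a_1,\rho_1)$. If the points of $\Lambda_c$ there span a line, the contribution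 is $\ll\frac{\alpha\beta^2}\kappa\cdot\frac c{a_1^2}\le\frac{\alpha\beta^2}\kappa$. If they span a plane, it is
$$\ll\frac{\alpha\beta^2c}{\kappa a_1^2}\Bigl(\frac{\rho_1a_1}{(c_1c_2^3M)^{1/2}}+\frac{h\rho_1^2}c\Bigr)\le(1+h)\frac{\alpha\beta^2}\kappa,$$
using $c\le(c_1c_2^3M)^{1/2}$ and $\rho_1\le a_1$. If they span $\mathbb R^3$ and the class is not the last, the third entry of (30) gives $\prec\frac{a_1\rho_1^2}{\kappa c}\cdot\frac{c\beta w}{\kappa a_1\rho_1}=\frac{\rho_1\beta w}{\kappa^2}\ll\frac{\beta^2w}{M^2}$. In the last class the contribution is $\ll\frac{a_1\rho_1^2}{\kappa c}\cdot\frac{\alpha c\beta^2}{\kappa a_1^2}\le\frac{S^{-10}S^3}{\kappa^2}\le\frac w{M^2}$, as $a_1\ge1$ and $w\ge S^{-2}$.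

*Case Y: $|a_0|<\rho_0$.* Take $\rho_0\in(\rho_1/2,\rho_1]$ (so $\rho_1^2\ge c$, $\rho_1\le2\beta$) and $|a_0|\in(a_1/2,a_1]$, $a_1=2^{-i}\rho_1$, down to the first $a_1\le S^{-5}$ (last class $|a_0|\le a_1$). Then $k\ll\beta/\rho_1$, and the first entry of (30) gives $\sum_ks_k\ll\frac\beta{\rho_1}\cdot\frac{c\alpha\beta}{\kappa\rho_1}$. A line contributes $\ll\frac{\alpha\beta^2}\kappa\cdot\frac c{\rho_1^2}\le\frac{\alpha\beta^2}\kappa$. A plane contributes
$$\ll\frac{\alpha\beta^2c}{\kappa\rho_1^2}\Bigl(\frac{\rho_1^2}{(c_1c_2^3M)^{1/2}}+\frac{h\rho_1a_1}c\Bigr)\le(1+h)\frac{\alpha\beta^2}\kappa.$$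
For $\mathbb R^3$, not the last class: $\prec\frac{a_1\rho_1^2}{\kappa c}\cdot\frac{c\beta w}{\kappa a_1\rho_1}=\frac{\rho_1\beta w}{\kappa^2}\ll\frac{\beta^2w}{M^2}$. Last class: $\ll\frac{a_1\rho_1^2}{\kappa c}\cdot\frac{c\alpha\beta^2}{\kappa\rho_1^2}\le\frac{S^{-5}S^3}{\kappa^2}\le\frac w{M^2}$.

**Step E2, isotropic $u_0$ (split case).** Here $|a_0|=\rho_0\in(a_1/2,a_1]$. Since $|a_0|\gg1/h$ and $k|a_0|\le D$, there are $\prec1$ dyadic values $a_1$, $k\ll hD$, $\sum_k\frac1k\prec1$, and $a_1\le2\beta$. If the points of $\Lambda_c$ in $Z(a_1,a_1)$ span $\mathbb R^3$, Lemma 11 and the third entry of (30) give $\prec\frac{a_1^3}{\kappa c}\cdot\frac{c\beta w}{\kappa a_1^2}\ll\frac{\beta^2w}{M^2}$. Otherwise they lie in a plane, on which $q$ does not vanish identically. So there are at most two isotropic lines and $O(1)$ vectors $u_0$, each with $\ll hD$ values of $k$. Since $y_\Pi$ is isotropic, $\Pi$ has type I and $s_k\le\#(\Lambda\cap K\cap\Pi)\ll h\beta D$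 by Lemma 9. Contribution: $\ll h^2\beta D^2$.

**Step E3: multiplying by $T$.** This step checks the four kinds of contributions against $\mathcal T$; recall $\alpha\beta^2=SD\beta$ and $\kappa\ge M$.

- $T\alpha\beta^2/\kappa$: for $\Omega$, $\ll S^2D^2/M$; for $\Psi$, $\ll(1+D)DS^2/M\ll DS^3/M$.
- $Th\alpha\beta^2/\kappa$: for $\Omega$, $\ll hS^2D^2/M$, by (d); for $\Psi$, $\ll hDS^2+hD^2S^2/M$, by (b), (d).
- $T\beta^2w/M^2\ll wS^3/M^2$ in both cases ($SD^2w$ for $\Omega$, $(1+D)S^2w$ for $\Psi$, each over $M^2$), and $Tw/M^2\ll wS/M^2$.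
- $Th^2\beta D^2$: for $\Omega$, $\ll h^2SD^3$; for $\Psi$, $\ll(1+D)h^2SD^2$; both by (c).

All are $\ll\mathcal T$, so $TE\prec\mathcal T$. This proves Proposition 7, and with Step 6 of Section 5 it proves Theorem 1 and Theorem 2(i),(ii). $\blacksquare$
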